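\title{Cantor sets on which a ratio of positive harmonic functions equals $|A|^2$ with $A$ holomorphic}

\begin{abstract}
Let $\Gamma$ be a Cantor set in the unit disk and let $U,V$ be positive harmonic functions in its complement that vanish continuously on $\Gamma$. We ask whether the ratio $U/V$ can have boundary values $|A|^2$ on $\Gamma$, where $A$ is holomorphic in the disk and $|A|^2$ is not constant on $\Gamma$. We disprove the conjecture that this never happens. An explicit counterexample lies on two parallel lines. A fixed point argument then gives, for every nonconstant $A$, counterexamples of every Hausdorff dimension in $(0,1)$ on which $|A|^2$ is injective; they lie on $C^{1,\alpha}$ arcs. In the other direction, such a set $\Gamma$ never lies on a real-analytic arc contained in the disk, although it may lie on a real-analytic arc that leaves the disk.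
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $\mathbb{D}$ be the open unit disk in $\mathbb{C}$. We write $z=x+iy$ and denote by $B(z,r)$ the open disk with center $z$ and radius $r$. A \emph{Cantor set} is a nonempty compact, perfect, totally disconnected set.

\begin{definition}\label{def:triple}
Let $\Gamma\subset\mathbb{D}$ be a Cantor set and $\Omega=\mathbb{D}\setminus\Gamma$. A \emph{triple} for $\Gamma$ consists of functions $(U,V,A)$ such that
\begin{itemize}
\item[(a)] $U$ and $V$ are positive and harmonic in $\Omega$ and vanish continuously on $\Gamma$: $U(z)\to0$ and $V(z)\to0$ as $z\to\zeta$, $z\in\Omega$, for every $\zeta\in\Gamma$;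
\item[(b)] $A$ is holomorphic in $\mathbb{D}$, and for every $\zeta\in\Gamma$ the limit of $U(z)/V(z)$ as $z\to\zeta$, $z\in\Omega$, exists and equals $|A(\zeta)|^2$.
\end{itemize}
The triple is \emph{nondegenerate} if $|A|^2$ is not constant on $\Gamma$.
\end{definition}

No condition is imposed on the unit circle. In a nondegenerate triple $U$ and $V$ are automatically non-proportional, since a constant ratio has constant limits. The mere existence of the limits in (b) is known for a wide class of Cantor sets, for example for all regular Cantor sets of positive Hausdorff dimension; we do not rely on this, and prove what we need in Lemma~\ref{lem:ratio}. The content of (b) is the form of the limit. The problem, which comes from the paper \cite{VV} of Vardakis and Volberg, is to say which Cantor sets admit a nondegenerate triple, and specifically to prove or disprove the following statement.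

\begin{quote}
\textbf{Conjecture.} \emph{No Cantor set $\Gamma\subset\mathbb{D}$ admits a nondegenerate triple.}
\end{quote}

We show that the conjecture is false, and we determine what survives of it for sets that lie on real-analytic arcs.

\subsection{Why one would expect rigidity}\label{sub:why}

Extend $U$ and $V$ by zero to $\Gamma$. They become continuous subharmonic functions in $\mathbb{D}$, and their distributional Laplacians $\Delta U$, $\Delta V$ are positive measures carried by $\Gamma$. These measures record how fast the functions grow away from their zero set: for $V=|y|$, for instance, $\Delta V$ is twice the length measure on the real axis, the jump of the normal derivative. Condition (b) implies (Lemma~\ref{lem:density})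
\[
\Delta U=|A|^2\,\Delta V .
\]
Thus, given $V$, two things are asked of $U$ on $\Gamma$: it vanishes there, and its Laplacian is prescribed. This is an overdetermined problem in which $\Gamma$ plays the role of a free boundary.

Three simple cases show what to expect. If $\Gamma$ has logarithmic capacity zero, even (a) is impossible: $V$ is bounded near $\Gamma$, hence extends harmonically across it, and a nonnegative harmonic function with an interior zero vanishes identically. If, at the other extreme, $\Gamma$ is replaced by the diameter $(-1,1)$, there is no obstruction at all: for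
\begin{equation}\label{eq:diameter}
V=|y|,\qquad U=e^{x}|\sin y|,\qquad A=e^{z/2}
\end{equation}
the ratio $U/V=e^x\sin|y|/|y|$ tends to $e^x=|A|^2$ on the diameter. Here the upper and lower half-disks do not interact. If, finally, $\Gamma$ is a Cantor subset of the diameter, the two sides communicate through the gaps of $\Gamma$, and then a nondegenerate triple does not exist (Theorem~\ref{thm:arcs}).

So the most familiar Cantor sets obey the conjecture, and there is a plausible route to the general case. The \emph{remainder} $R=|A|^2V-U$ vanishes on $\Gamma$, and it is smoother than $U$ and $V$ because the measures cancel in $\Delta R$. If $V$ is H\"older continuous, then $R$ is $C^{1,\alpha}$, so $\Gamma$ lies on a $C^{1,\alpha}$ arc near every point where $\nabla R\ne0$ (Proposition~\ref{prop:remainder}). One could hope to improve this arc to a real-analytic one and then apply Theorem~\ref{thm:arcs}. The results below show that this improvement is impossible, and the same remainder $R$ is the tool that produces the counterexamples.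

\subsection{Results}

For $\lambda\in(0,\frac12)$ let $K_\lambda\subset[-1,1]$ be the standard Cantor set: the nonempty compact set with $K_\lambda=f_+(K_\lambda)\cup f_-(K_\lambda)$, where $f_\pm(t)=\lambda t\pm(1-\lambda)$. Its Hausdorff dimension is $\log2/\log(1/\lambda)$, and every value in $(0,1)$ occurs.

\begin{theorem}[explicit counterexample]\label{thm:lines}
Let $\lambda\in(0,\frac12)$, let $\Gamma=\Gamma_1\cup\Gamma_2$ with $\Gamma_1=-\frac12+i\rho K_\lambda$ and $\Gamma_2=\frac12+i\rho K_\lambda$, and let $A(z)=e^{z/4}$. If $\rho>0$ is small enough, there are $U,V$ such that $(U,V,A)$ is a nondegenerate triple for $\Gamma$.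
\end{theorem}

In this example $|A|$ is constant on each of $\Gamma_1$ and $\Gamma_2$. The next theorem has no such defect, and holomorphy plays no role in it. By a \emph{$C^{1,\alpha}$ arc} we mean the graph, in some Cartesian coordinates, of a function on an interval whose derivative is $\alpha$-H\"older continuous.

\begin{theorem}[prescribed ratio]\label{thm:graph}
Let $z_0\in\mathbb{D}$, let $q$ be a positive $C^1$ function near $z_0$, let $\xi\in\mathbb{C}$, $|\xi|=1$, be a direction with $\partial_\xi q(z_0)\ne0$, and let $\lambda\in(0,\frac12)$ and $\varepsilon>0$. Then there are a Cantor set $\Gamma\subset B(z_0,\varepsilon)\cap\mathbb{D}$ and positive harmonic functions $U,V$ in $\mathbb{D}\setminus\Gamma$, vanishing continuously on $\Gamma$, such that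
\[
\lim_{z\to\zeta}\frac{U(z)}{V(z)}=q(\zeta)\qquad\text{for every }\zeta\in\Gamma,
\]
$q$ is injective on $\Gamma$, and $\Gamma=\{z_0+\xi(t+i\varphi(t)):t\in\rho K_\lambda\}$ for some $\rho>0$ and some Lipschitz function $\varphi$ with constant at most $\varepsilon$. In particular $\Gamma$ has Hausdorff dimension $\log2/\log(1/\lambda)$. If $q$ is $C^\infty$ near $z_0$, then $\Gamma$ lies in a $C^{1,\alpha}$ arc contained in $\mathbb{D}$, for some $\alpha>0$.
\end{theorem}

A \emph{real-analytic arc} is the image of an open interval under a real-analytic map into $\mathbb{C}$ that has nonvanishing derivative and is a homeomorphism onto its image.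

\begin{theorem}[obstruction on real-analytic arcs]\label{thm:arcs}
Let $(U,V,A)$ be a triple for a Cantor set $\Gamma\subset\mathbb{D}$, not necessarily nondegenerate.
\begin{itemize}
\item[(i)] Let $J\subset\mathbb{D}$ be a real-analytic arc and $N$ an open set with $\emptyset\ne N\cap\Gamma\subset J$. Then $|A|$ is constant on $J$.
\item[(ii)] If the triple is nondegenerate, then $\Gamma$ is not contained in a real-analytic arc $J\subset\mathbb{D}$.
\item[(iii)] If $\Gamma\subset J$ for a real-analytic arc $J\subset\mathbb{C}$, not necessarily contained in $\mathbb{D}$, then $|A|$ is constant on each component of $J\cap\mathbb{D}$ that meets $\Gamma$. There are finitely many such components, so $|A|^2$ takes only finitely many values on $\Gamma$.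
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:A}
Let $A$ be a nonconstant holomorphic function in $\mathbb{D}$, let $z_0\in\mathbb{D}$ satisfy $A(z_0)A'(z_0)\ne0$, and let $d\in(0,1)$ and $\varepsilon>0$. There is a Cantor set $\Gamma\subset B(z_0,\varepsilon)\cap\mathbb{D}$ of Hausdorff dimension $d$ that admits a nondegenerate triple $(U,V,A)$ with $|A|^2$ injective on $\Gamma$. It lies in a $C^{1,\alpha}$ arc contained in $\mathbb{D}$, for some $\alpha>0$, and in no real-analytic arc of $\mathbb{C}$.
\end{corollary}

Points $z_0$ as in the corollary exist, because $AA'=\frac12(A^2)'$ is not identically zero.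

\begin{proof}
Let $q=|A|^2$, a $C^\infty$ function with $q(z_0)>0$. From $\partial q/\partial z=A'\overline{A}$ we get $|\nabla q(z_0)|=2|A(z_0)A'(z_0)|\ne0$. Apply Theorem~\ref{thm:graph} with $\xi$ the direction of $\nabla q(z_0)$ and $\lambda=2^{-1/d}$. Since $q$ is injective on the infinite set $\Gamma$, the triple is nondegenerate, and Theorem~\ref{thm:arcs}(iii) excludes every real-analytic arc.
\end{proof}

Theorem~\ref{thm:arcs} is sharp in three respects. The situation in (i) does occur: in Theorem~\ref{thm:lines} take for $J$ the chord $x=-\frac12$. By Corollary~\ref{cor:A}, ``real-analytic'' cannot be weakened to $C^{1,\alpha}$ in (ii). And the condition $J\subset\mathbb{D}$ in (ii) cannot be dropped; here $\operatorname{Log}$ is the principal logarithm.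

\begin{proposition}\label{prop:leaves}
There is a Cantor set in $\mathbb{D}$ that admits a nondegenerate triple and is contained in a real-analytic arc of $\mathbb{C}$, namely in $\{-\frac12+\frac1{i\pi}\operatorname{Log}(t+i\delta):t\in\mathbb{R}\}$ for a small $\delta>0$. At $t=0$ this arc is outside $\mathbb{D}$.
\end{proposition}

\subsection{The idea in the simplest case}\label{sub:idea}

Both constructions grow out of one example with constant ratio.

\begin{example}\label{ex:constant}
Let $K=\rho K_\lambda\subset[-\rho,\rho]$ with $\rho<1/(4e)$. Let $\mu$ be the equilibrium probability measure of $K$ and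
\[
g(z)=\gamma+\int\log|z-w|\,d\mu(w)
\]
the Green function of $\mathbb{C}\setminus K$ with pole at infinity. Section~\ref{sec:graphs} recalls these notions and shows that $g$ is continuous, zero on $K$, positive elsewhere, and that $\gamma\ge\log\frac1{2\rho}$. Put
\[
V=g,\qquad U=g+y .
\]
Both functions are harmonic off $K$ and vanish on $K\subset\mathbb{R}$. On the unit circle $|z-w|\ge\frac12$ for $w\in K$, so $g\ge\log\frac1{4\rho}>1\ge|y|$ there; by the minimum principle $U>0$ in $\mathbb{D}\setminus K$. Finally $\Delta U=\Delta V$, and Lemma~\ref{lem:ratio} deduces from this that $U/V\to1$ at every point of $K$. So $(U,V,1)$ is a triple with $U,V$ non-proportional. It is degenerate, as Theorem~\ref{thm:arcs}(ii) requires.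
\end{example}

Three features carry over. First, the ratio on the Cantor set is decided by the Laplacians alone: the smooth remainder $R=V-U=-y$ is negligible compared with $g$. Second, a small set has a large Robin constant $\gamma$, and this pays for positivity on the unit circle. Third, the Cantor set lies in the zero set of $R$, a curve. Theorem~\ref{thm:lines} combines two copies of the example, with different constants on two lines. In Theorem~\ref{thm:graph} the constant ratio is replaced by $q$; the remainder becomes $-My$ plus a Lipschitz perturbation that depends on $\Gamma$, its zero set is a slightly bent line, and Schauder's theorem finds a set $\Gamma$ that lies on the curve it generates.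

Section~\ref{sec:riesz} relates ratios to Laplacians and studies $R$. Section~\ref{sec:arcs} proves Theorem~\ref{thm:arcs}. Section~\ref{sec:graphs} develops uniform potential theory for Cantor sets on Lipschitz graphs. Section~\ref{sec:lines} proves Theorem~\ref{thm:lines} and Proposition~\ref{prop:leaves}, and Section~\ref{sec:fixed} proves Theorem~\ref{thm:graph}.

\section{Ratios, Laplacians and the remainder}\label{sec:riesz}

All Laplacians are taken in the sense of distributions. A continuous function $w$ on an open set is subharmonic if at each point its value is at most its mean over all sufficiently small circles centered there; then $\Delta w$ is a positive Radon measure. We use Weyl's lemma: a distribution $T$ with $\Delta T=0$ is a harmonic function. With $\partial=\frac12(\partial_x-i\partial_y)$ and $\bar\partial=\frac12(\partial_x+i\partial_y)$ we have $\Delta=4\bar\partial\partial$, so a distribution with $\bar\partial T=0$ is a holomorphic function.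

\begin{lemma}\label{lem:sub}
Let $O\subset\mathbb{C}$ be open and $E\subset O$ relatively closed. Let $w\ge0$ be continuous on $O$, zero on $E$ and harmonic on $O\setminus E$. Then $w$ is subharmonic and $\Delta w$ is a positive measure carried by $E$. If $O'\subset O$ is open and connected, meets $E$, and $w\not\equiv0$ on $O'$, then $\Delta w(O')>0$.
\end{lemma}

\begin{proof}
At a point of $E$ the value $0$ is at most every circular mean of $w\ge0$, and off $E$ the mean value property holds on small circles. So $w$ is subharmonic, and $\Delta w=0$ on $O\setminus E$. If $\Delta w(O')=0$, then $w$ is harmonic and nonnegative on $O'$ with a zero in $O'$, hence identically zero there.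
\end{proof}

From now on a function that vanishes continuously on a set is extended by zero to that set. An inequality $u\le mv$ between two such functions turns, by Lemma~\ref{lem:sub} applied to $mv-u$, into the inequality $\Delta u\le m\Delta v$ between measures. This is the link between ratios and Laplacians.

\begin{lemma}[the ratio is a density]\label{lem:density}
Let $O\subset\mathbb{C}$ be open and $E\subset O$ relatively closed with empty interior. Let $u,v$ be continuous on $O$, zero on $E$, positive and harmonic on $O\setminus E$. Let $q$ be continuous on $E$ and suppose that $u(z)/v(z)\to q(\zeta)$ as $z\to\zeta$, $z\in O\setminus E$, for every $\zeta\in E$. Then $\Delta u=q\,\Delta v$.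
\end{lemma}

\begin{proof}
Fix $\delta>0$. Each $\zeta\in E$ is the center of a disk $B\subset O$ such that $(q(\zeta)-\delta)v\le u\le(q(\zeta)+\delta)v$ on $B$ and $|q-q(\zeta)|<\delta$ on $E\cap B$. Lemma~\ref{lem:sub}, applied in $B$ to $(q(\zeta)+\delta)v-u$ and $u-(q(\zeta)-\delta)v$, gives $(q(\zeta)-\delta)\Delta v\le\Delta u\le(q(\zeta)+\delta)\Delta v$ on $B$, and hence
\[
-2\delta\,\Delta v\le\Delta u-q\,\Delta v\le2\delta\,\Delta v\quad\text{on }B .
\]
Countably many such disks cover $E$, which carries both measures, so these inequalities hold on every compact subset of $O$. Let $\delta\to0$.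
\end{proof}

The constructions need the converse, and the converse is false in general.

\begin{example}\label{ex:twosides}
Let $O=\mathbb{D}$, $E=(-1,1)$, $v=|y|$ and $u=|y|+\frac12y$. Then $\Delta u=\Delta v$, but $u/v$ equals $\frac32$ above $E$ and $\frac12$ below $E$, so it has no limit on $E$. Compare Example~\ref{ex:constant}: what rescues the converse there is that the gaps of $K$ allow one to walk around each point of $K$ at every scale.
\end{example}

We turn to the remainder. The \emph{Newtonian potential} of a bounded compactly supported function $f$ is $\mathcal{N}f(z)=\frac1{2\pi}\int\log|z-w|f(w)\,dA(w)$, where $dA$ is area measure. It satisfies $\Delta\mathcal{N}f=f$, and if $f$ is $\alpha$-H\"older with $0<\alpha<1$, then $\mathcal{N}f\in C^{2,\alpha}_{\mathrm{loc}}(\mathbb{C})$; see \cite[Ch.~4]{GT}.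

\begin{lemma}\label{lem:remainder}
Let $O\subset\mathbb{C}$ be open, $q\in C^\infty(O)$ real-valued, and $u,v$ continuous on $O$ with $\Delta u=q\,\Delta v$. If $v$ is locally $\alpha$-H\"older on $O$ for some $\alpha\in(0,1)$, then $R=qv-u$ belongs to $C^{1,\alpha}_{\mathrm{loc}}(O)$.
\end{lemma}

\begin{proof}
By the product rule $\Delta(qv)=q\Delta v+2\nabla q\cdot\nabla v+v\Delta q$, and the first term cancels against $\Delta u$. We know nothing about $\nabla v$, so we write $\nabla q\cdot\nabla v=\operatorname{div}(v\nabla q)-v\Delta q$ and obtain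
\[
\Delta R=2\operatorname{div}(v\nabla q)-v\,\Delta q .
\]
Given a point of $O$, let $\chi$ be a smooth function with compact support in $O$ that equals $1$ on a disk $B$ around the point. The functions $\chi vq_x$, $\chi vq_y$, $\chi v\Delta q$ are $\alpha$-H\"older with compact support, so
\[
P=2\partial_x\mathcal{N}(\chi vq_x)+2\partial_y\mathcal{N}(\chi vq_y)-\mathcal{N}(\chi v\Delta q)\in C^{1,\alpha}_{\mathrm{loc}}(\mathbb{C}).
\]
In $B$ we have $\Delta P=2\operatorname{div}(v\nabla q)-v\Delta q=\Delta R$. The continuous function $R-P$ is therefore harmonic in $B$, and $R\in C^{1,\alpha}_{\mathrm{loc}}(B)$.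
\end{proof}

\begin{proposition}\label{prop:remainder}
Let $\Gamma\subset\mathbb{D}$ be a Cantor set and let $U,V$ satisfy condition \textup{(a)} of Definition~\ref{def:triple}. Suppose that $U/V\to q(\zeta)$ at every $\zeta\in\Gamma$, where $q\in C^\infty(\mathbb{D})$ is real-valued (for example $q=|A|^2$), and that $V$ is locally $\alpha$-H\"older near $\Gamma$ for some $\alpha\in(0,1)$. Then $R=qV-U$ is $C^{1,\alpha}$ near $\Gamma$. Consequently, for each $\zeta\in\Gamma$, either $\Gamma$ is contained near $\zeta$ in a $C^{1,\alpha}$ arc, or $\nabla R(\zeta)=0$.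
\end{proposition}

\begin{proof}
Lemma~\ref{lem:density} gives $\Delta U=q\Delta V$, and Lemma~\ref{lem:remainder} applies in a neighborhood of $\Gamma$. Since $R=0$ on $\Gamma$, it remains to describe the zero set of $R$ near a point $\zeta$ with $\nabla R(\zeta)\ne0$. Rotate so that $R_y(\zeta)\ne0$. By the implicit function theorem the zero set is locally a graph $y=f(x)$ with $f\in C^1$ and $f'(x)=-(R_x/R_y)(x+if(x))$, which is $\alpha$-H\"older.
\end{proof}

We do not know whether $\nabla R=0$ can hold at all points of some $\Gamma$.

\section{Real-analytic arcs}\label{sec:arcs}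

We prove Theorem~\ref{thm:arcs}. After a conformal change of variable a piece of $\Gamma$ lies on the real line. There $|A|^2$ agrees with a \emph{holomorphic} function $Q$, and this upgrades the gain of one derivative in Lemma~\ref{lem:remainder} to analyticity: $\partial U-Q\,\partial V$ is holomorphic across $\Gamma$. Integrating its real part over the gaps of $\Gamma$, at whose endpoints $U$ and $V$ vanish, yields infinitely many identities, and these force $Q'=0$.

\begin{proof}[Proof of Theorem~\ref{thm:arcs}]
(i) \emph{Straightening the arc.} Let $J=\psi(I)$ with $\psi$ as in the definition of a real-analytic arc, and fix $\zeta_0=\psi(t_0)\in N\cap\Gamma$. The power series of $\psi$ at $t_0$ defines a holomorphic function $\Psi$ with $\Psi'(t_0)\ne0$, which is injective on some disk $B_1$ centered at $t_0$ and agrees with $\psi$ on $B_1\cap\mathbb{R}\subset I$. Because $\psi$ is a homeomorphism onto $J$, the set $\psi(B_1\cap\mathbb{R})$ is relatively open in $J$: there is an open set $W\ni\zeta_0$ with $J\cap W\subset\psi(B_1\cap\mathbb{R})$. Choose a concentric disk $B_0\subset B_1$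 with $\Psi(B_0)\subset W\cap N\cap\mathbb{D}$, and put $\Gamma'=\{z\in B_0:\Psi(z)\in\Gamma\}$. If $z\in\Gamma'$, then $\Psi(z)\in N\cap\Gamma\subset J$ and $\Psi(z)\in W$, so $\Psi(z)=\Psi(t)$ for a real $t\in B_1$, and $z=t$ by injectivity. Thus $\Gamma'$ is contained in the interval $I_0=B_0\cap\mathbb{R}$. Being homeomorphic to a nonempty relatively open part of $\Gamma$, it has no isolated points and contains no interval, and it is relatively closed in $B_0$.

\emph{A holomorphic function across $\Gamma'$.} Put $u=U\circ\Psi$, $v=V\circ\Psi$, $A_1=A\circ\Psi$ and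
\[
Q(z)=A_1(z)\,\overline{A_1(\bar z)},\qquad z\in B_0 .
\]
Then $Q$ is holomorphic in $B_0$ and $Q=|A_1|^2$ on $I_0$; in particular $Q$ and $Q'$ are real on $I_0$. The functions $u,v$ satisfy the hypotheses of Lemma~\ref{lem:density} in $B_0$ with $E=\Gamma'$ and $q=Q|_{\Gamma'}$, so $\Delta u=Q\Delta v$. As $\bar\partial Q=0$,
\[
\bar\partial(\partial u-Q\,\partial v)=\tfrac14(\Delta u-Q\,\Delta v)=0 ,
\]
and $H=\partial u-Q\,\partial v$ is a holomorphic function in $B_0$. Off $\Gamma'$ the functions $u,v$ are smooth and the formula for $H$ holds pointwise. Taking real parts on the real line, where $Q$ is real, and using $2\operatorname{Re}\partial u=u_x$, we find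
\begin{equation}\label{eq:ux}
u_x=Q\,v_x+2\operatorname{Re}H\qquad\text{on }I_0\setminus\Gamma' .
\end{equation}

\emph{Integrating over a gap.} Call $(a,b)$ a \emph{gap} if it is a component of $I_0\setminus\Gamma'$ with $a,b\in\Gamma'$. Integrate \eqref{eq:ux} over $[a+\delta,b-\delta]$ and integrate by parts:
\[
\bigl[u\bigr]_{a+\delta}^{b-\delta}=\bigl[Qv\bigr]_{a+\delta}^{b-\delta}-\int_{a+\delta}^{b-\delta}Q'v\,dx+2\int_{a+\delta}^{b-\delta}\operatorname{Re}H\,dx .
\]
Since $u,v$ are continuous and vanish at $a$ and $b$, letting $\delta\to0$ gives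
\begin{equation}\label{eq:gap}
\int_a^bQ'v\,dx=2\int_a^b\operatorname{Re}H\,dx .
\end{equation}

\emph{Gaps accumulate at every point.} Let $\zeta\in\Gamma'$. It is the limit of points $\zeta_k\in\Gamma'\setminus\{\zeta\}$. The segment between $\zeta$ and $\zeta_k$ is not contained in $\Gamma'$, and the component of $I_0\setminus\Gamma'$ containing an omitted point is a gap $(a_k,b_k)$ inside this segment. So $a_k,b_k\to\zeta$.

\emph{Conclusion.} Divide \eqref{eq:gap} for $(a_k,b_k)$ by $b_k-a_k$ and let $k\to\infty$. By continuity, $2\operatorname{Re}H(\zeta)=Q'(\zeta)v(\zeta)=0$. The real-analytic function $\operatorname{Re}H|_{I_0}$ thus vanishes on $\Gamma'$, which has accumulation points in $I_0$, so it vanishes identically. Now \eqref{eq:gap} reads $\int_a^bQ'v\,dx=0$, and $v>0$ on $(a,b)$; hence $Q'$ has a zero in every gap. These zeros accumulate at $t_0$, so $Q'\equiv0$ and $|A\circ\psi|^2$ is constant on $I_0$. Because $J\subset\mathbb{D}$, the function $|A\circ\psi|^2$ is defined and real-analytic on the whole interval $I$, so it is constant on $I$.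

(ii) If $\Gamma\subset J\subset\mathbb{D}$, part (i) with $N=\mathbb{D}$ shows that $|A|^2$ is constant on $\Gamma$.

(iii) Let $\Gamma\subset J=\psi(I)$. The components of the open set $\psi^{-1}(\mathbb{D})$ are open intervals, and their images under the homeomorphism $\psi$ are the components of $J\cap\mathbb{D}$. These are real-analytic arcs contained in $\mathbb{D}$, pairwise disjoint and relatively open in $J$. If such a component $J'$ meets $\Gamma$, choose an open set $N$ with $N\cap J=J'$; then $\emptyset\ne N\cap\Gamma\subset J'$, and (i) applies to $J'$. The components form a cover of the compact set $\Gamma$ by disjoint relatively open sets, so only finitely many of them meet $\Gamma$.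
\end{proof}

\begin{remark}
Total disconnectedness and perfectness of $\Gamma$ are used to produce gaps near every point; without gaps the conclusion fails, by \eqref{eq:diameter}. Positivity of $V$ is used to find zeros of $Q'$. The inclusion $J\subset\mathbb{D}$ enters only in the last sentence of (i), where constancy is continued along $J$.
\end{remark}

\section{Cantor sets on Lipschitz graphs}\label{sec:graphs}

The fixed point argument moves the Cantor set within a family of graphs over a fixed set $K$. We need three facts that hold uniformly in this family: the Green function vanishes on the set with a H\"older rate, the equilibrium measure depends continuously on the set, and the converse of Lemma~\ref{lem:density} holds.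

\subsection{Facts from potential theory}

For a finite compactly supported positive measure $\mu$ let $p_\mu(z)=\int\log|z-w|\,d\mu(w)$. This function is subharmonic in $\mathbb{C}$ (in particular upper semicontinuous and locally integrable), harmonic off the support of $\mu$, and $\Delta p_\mu=2\pi\mu$. The energy of $\mu$ is $\mathcal{I}(\mu)=\int p_\mu\,d\mu$. A set is \emph{polar} if every nonzero such measure with support in the set has energy $-\infty$. For compact $E$ the \emph{capacity} $\operatorname{cap}E$ is the supremum of $e^{\mathcal{I}(\mu)}$ over probability measures on $E$; it is monotone in $E$. If $\operatorname{cap}E>0$, the supremum is attained by a unique measure $\mu_E$, the \emph{equilibrium measure}, and $\gamma_E=-\log\operatorname{cap}E$ is the \emph{Robin constant}. We use the following standard facts; see \cite{Ransford}.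

\begin{itemize}
\item[(P1)] (Frostman) $p_{\mu_E}\ge-\gamma_E$ on $\mathbb{C}$, with equality on $E$ outside a polar set.
\item[(P2)] If $T:E\to\mathbb{C}$ is $1$-Lipschitz, then $\operatorname{cap}T(E)\le\operatorname{cap}E$. Also $\operatorname{cap}(\rho E+c)=\rho\operatorname{cap}E$ for $\rho>0$, and a closed disk of radius $r$ has capacity $r$.
\item[(P3)] (Extended maximum principle) If $u$ is subharmonic and bounded above on a bounded open set $O$, and $\limsup u\le0$ at all points of $\partial O$ outside a polar set, then $u\le0$.
\item[(P4)] (Harnack) If $w\ge0$ is harmonic in $B(z,r)$ and $|z'-z|\le r/2$, then $\frac13w(z)\le w(z')\le3w(z)$.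
\item[(P5)] (Dirichlet problem) Let $D$ be a bounded domain. A \emph{barrier} at $\zeta\in\partial D$ is a negative subharmonic function on $D\cap N$, for some neighborhood $N$ of $\zeta$, that tends to $0$ at $\zeta$. If every point of $\partial D$ has a barrier, then every continuous function on $\partial D$ extends continuously to $\overline D$ as a harmonic function in $D$.
\end{itemize}

Positivity will always be obtained from the following form of the minimum principle.

\begin{lemma}\label{lem:positive}
Let $E\subset\mathbb{C}$ be compact and suppose that $\operatorname{Re}E$ contains no interval. If $D$ is the plane or an open disk containing $E$, then $D\setminus E$ is connected. If $D$ is such a disk and $w$ is continuous on $\overline D$, harmonic in $D\setminus E$, zero on $E$ and positive on $\partial D$, then $w>0$ in $D\setminus E$.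
\end{lemma}

\begin{proof}
Let $D_*$ be the connected set obtained by removing from $D$ a closed disk that contains $E$ (concentric with $D$ if $D$ is a disk). Any $z\in D\setminus E$ is the center of a small disk in $D\setminus E$. This disk meets a vertical line disjoint from $E$, and the part of that line in $D$ is connected and reaches $D_*$. So $D\setminus E$ is connected. By the minimum principle $w\ge0$, and a zero of $w$ in $D\setminus E$ would force $w\equiv0$ there, contradicting $w>0$ on $\partial D$.
\end{proof}

\subsection{The family $\Gamma_\varphi$}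

Fix $\lambda\in(0,\frac12)$ and $\rho>0$, and let $K=\rho K_\lambda$, $\ell_n=\rho\lambda^n$. The \emph{level-$n$ intervals} of $K$ are the $2^n$ sets $\rho f_{\pm}\circ\dots\circ f_{\pm}([-1,1])$ with $n$ factors. Each has length $2\ell_n$, its endpoints belong to $K$, and it meets $K$ in a translate of $\ell_nK_\lambda$. Each level-$k$ interval contains two level-$(k+1)$ intervals, at distance $2(1-2\lambda)\ell_k$. Two distinct level-$n$ intervals lie in the two different halves of a common level-$k$ interval with $k\le n-1$; hence
\begin{equation}\label{eq:sep}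
\text{distinct level-$n$ intervals are at distance at least }2(1-2\lambda)\ell_{n-1}.
\end{equation}

Let $c_0=\operatorname{cap}K_\lambda$. Then $c_0\le1$ by (P2), and $c_0>0$. Indeed, take $\rho=1$ and let $\sigma$ be the probability measure giving mass $2^{-n}$ to each level-$n$ interval. For $t\in K_\lambda$, the points of $K_\lambda$ in the same level-$(n-1)$ interval as $t$ but not in the same level-$n$ interval have mass $2^{-n}$ and distance at least $2(1-2\lambda)\lambda^{n-1}$ from $t$. Since $\sum_{n\ge1}2^{-n}=\sum_{n\ge1}(n-1)2^{-n}=1$,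
\[
p_\sigma(t)\ge\sum_{n\ge1}2^{-n}\log\bigl(2(1-2\lambda)\lambda^{n-1}\bigr)=\log\bigl(2\lambda(1-2\lambda)\bigr)>-\infty .
\]

Define
\[
Y=\{\varphi:K\to[-\rho,\rho]\ :\ |\varphi(t)-\varphi(t')|\le|t-t'|\},\qquad\Gamma_\varphi=\{t+i\varphi(t):t\in K\}.
\]
The set $Y$ is a convex subset of $C(K)$, compact by the Arzel\`a--Ascoli theorem. The map $t\mapsto t+i\varphi(t)$ is bi-Lipschitz, so $\Gamma_\varphi$ is a Cantor set with the same Hausdorff dimension as $K_\lambda$. It lies in $\overline{B(0,\sqrt2\rho)}$, it has zero area because it meets each vertical line at most once, and Lemma~\ref{lem:positive} applies to it because $\operatorname{Re}\Gamma_\varphi=K$. By (P2) for the projection $z\mapsto\operatorname{Re}z$ and for the disk, $\rho c_0\le\operatorname{cap}\Gamma_\varphi\le\sqrt2\rho$. Let $\mu_\varphi$, $\gamma_\varphi$ be the equilibrium measure and Robin constant of $\Gamma_\varphi$, and $g_\varphi=\gamma_\varphi+p_{\mu_\varphi}\ge0$. Then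
\begin{equation}\label{eq:robin}
\log\frac1{2\rho}\le\gamma_\varphi\le\log\frac1{\rho c_0}.
\end{equation}

\subsection{H\"older decay of the Green function}

Frostman's theorem gives $g_\varphi=0$ on $\Gamma_\varphi$ only outside a polar set, and gives no rate. The rate comes from self-similarity: near each of its points and at each scale $r\le\rho$, the set $\Gamma_\varphi$ has capacity comparable to $r$, and this lowers the supremum of $g_\varphi$ by a fixed factor whenever the radius is divided by $4$.

\begin{lemma}\label{lem:holder}
There are $C_1$ and $\alpha\in(0,1)$, depending only on $\lambda$, such that for all $\varphi\in Y$ and $\zeta\in\Gamma_\varphi$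
\[
0\le g_\varphi(z)\le C_1\bigl(|z-\zeta|/\rho\bigr)^\alpha\qquad\text{for }|z-\zeta|<4\rho .
\]
In particular $g_\varphi$ is continuous on $\mathbb{C}$, zero on $\Gamma_\varphi$, and positive off $\Gamma_\varphi$.
\end{lemma}

\begin{proof}
Write $\Gamma=\Gamma_\varphi$, $g=g_\varphi$, $\zeta=t+i\varphi(t)$. Let $0<r\le\rho$, $E=\Gamma\cap\overline{B(\zeta,r)}$ and $B=B(\zeta,4r)$.

\emph{Capacity of $E$.} Let $n\ge1$ be least with $2\ell_n\le r/\sqrt2$. Then $2\ell_{n-1}>r/\sqrt2$ (for $n=1$ because $2\ell_0=2\rho\geq 2r$), so $\ell_n>\lambda r/(2\sqrt2)$. The part of $\Gamma$ over the level-$n$ interval containing $t$ is within distance $2\sqrt2\,\ell_n\le r$ of $\zeta$, so it lies in $E$, and it projects onto a translate of $\ell_nK_\lambda$. By (P2), $\operatorname{cap}E\ge c_0\ell_n\ge c_*r$ with $c_*=\lambda c_0/(2\sqrt2)<1$.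

\emph{A comparison function.} We want a function on $B$ that is harmonic off $E$, zero on $\partial B$, bounded above, and bounded below near $\zeta$. Take the Green potential in $B$ of the equilibrium measure of $E$:
\[
G(z)=\int\log\left|\frac{16r^2-\overline{(w-\zeta)}(z-\zeta)}{4r(z-w)}\right|d\mu_E(w),\qquad z\in B .
\]
The integrand is the Green function of the disk $B$, so $G\ge0$, $G$ is harmonic in $B\setminus E$, and $G\to0$ at $\partial B$. For $z\in B$ and $w\in E$ the numerator has modulus at most $20r^2$, so by (P1) $G\le\log(5r)+\gamma_E\le\log(5/c_*)=:C_*$. For $|z-\zeta|\le r$ the numerator has modulus at least $15r^2$ and the denominator at most $8r^2$, so $G\ge\log\frac{15}8$.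

\emph{Decay.} Let $m=\sup_Bg<\infty$ and $u=g-m(1-G/C_*)$. Then $u$ is subharmonic in $B\setminus E$, and $u\le g\le m$. At points of $\partial B$, $\limsup u\le m-m=0$. At points $w\in E$ outside a polar set, $g(w)=0$ by (P1), and upper semicontinuity gives $\limsup u\le\limsup g\le g(w)=0$. By (P3), $u\le0$ in $B\setminus E$. Hence $g\le\theta m$ on $B(\zeta,r)\setminus E$, where $\theta=1-\log(15/8)/C_*$. As $C_*>\log4$ and $\frac{15}8<2$, we have $\frac12<\theta<1$. Since $E$ has zero area and a subharmonic function is at most its area mean over a small disk, $g\le\theta m$ on all of $B(\zeta,r)$. Thus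
\[
\sup_{B(\zeta,r)}g\le\theta\sup_{B(\zeta,4r)}g\qquad(0<r\le\rho).
\]
For $z\in B(\zeta,4\rho)$ and $w\in\Gamma$ we have $|z-w|<4\rho+2\sqrt2\rho<7\rho$, so \eqref{eq:robin} gives $g(z)\le\log(7/c_0)=:C_1$. Iterating, $g\le C_1\theta^k$ on $B(\zeta,4^{1-k}\rho)$ for $k\ge0$; in particular $g(\zeta)=0$. Define $\alpha\in(0,\frac12)$ by $\theta=4^{-\alpha}$. If $0<|z-\zeta|<4\rho$, choose $k\ge0$ with $4^{-k}\rho\le|z-\zeta|<4^{1-k}\rho$; then $g(z)\le C_14^{-k\alpha}\le C_1(|z-\zeta|/\rho)^\alpha$.

Continuity at points of $\Gamma$ follows, and off $\Gamma$ the function $g$ is harmonic. It is nonnegative on the connected set $\mathbb{C}\setminus\Gamma$ and tends to $\infty$ at $\infty$, so it has no zero there.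
\end{proof}

\subsection{Continuity of the equilibrium measure}

A limit of Green functions could fail to vanish on the limit set; the uniform bound of Lemma~\ref{lem:holder} rules this out.

\begin{lemma}\label{lem:stable}
If $\varphi_n\to\varphi$ uniformly in $Y$, then $\gamma_{\varphi_n}\to\gamma_\varphi$ and $\mu_{\varphi_n}\to\mu_\varphi$ in the weak* sense.
\end{lemma}

\begin{proof}
It suffices to show that every subsequence has a further subsequence with these limits. By \eqref{eq:robin} and weak* compactness of the probability measures on $\overline{B(0,\sqrt2\rho)}$ we may assume $\gamma_{\varphi_n}\to\gamma$ and $\mu_{\varphi_n}\to\mu$. Every point of $\Gamma_{\varphi_n}$ is within $\|\varphi_n-\varphi\|_\infty$ of $\Gamma_\varphi$, so $\mu$ is supported on $\Gamma_\varphi$. Let $g=\gamma+p_\mu$. For $z\notin\Gamma_\varphi$ the function $w\mapsto\log|z-w|$ is continuous on a neighborhood of $\Gamma_\varphi$ that contains $\Gamma_{\varphi_n}$ for large $n$, so $g_{\varphi_n}(z)\to g(z)$ and $g(z)\ge0$. If $d=\operatorname{dist}(z,\Gamma_\varphi)\in(0,\rho)$ is attained at $t+i\varphi(t)$,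 Lemma~\ref{lem:holder} at the points $t+i\varphi_n(t)$ gives in the limit $g(z)\le C_1(d/\rho)^\alpha$. So $g-g_\varphi$ is harmonic in $\mathbb{C}\setminus\Gamma_\varphi$ and tends to $0$ at $\Gamma_\varphi$. As $\mu$ and $\mu_\varphi$ have the same total mass, $p_\mu-p_{\mu_\varphi}\to0$ at $\infty$, and $g-g_\varphi$ extends harmonically to $\infty$ with value $\gamma-\gamma_\varphi$. By the maximum principle on the complement of $\Gamma_\varphi$ in the sphere, $g=g_\varphi$ off $\Gamma_\varphi$, that is, almost everywhere. Hence $\gamma=\gamma_\varphi$, and taking Laplacians, $\mu=\mu_\varphi$.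
\end{proof}

\subsection{The ratio lemma}

We now prove the converse of Lemma~\ref{lem:density} for $\Gamma_\varphi$. In view of Example~\ref{ex:twosides}, the proof must use the gaps. Around each point of $\Gamma_\varphi$ we draw nested closed curves through the gaps, one at each scale, each at a distance from $\Gamma_\varphi$ comparable to its length. Harnack's inequality along these curves makes the oscillation of $u/v$ shrink by a fixed factor from one scale to the next.

\begin{lemma}\label{lem:ratio}
Let $\varphi\in Y$, $\Gamma=\Gamma_\varphi$, and let $O\supset\overline{B(0,6\rho)}$ be open. Let $u,v$ be positive and harmonic in $O\setminus\Gamma$ and vanish continuously on $\Gamma$. Then $u/v$ has a limit at every $\zeta\in\Gamma$. If $\Delta u=q\,\Delta v$ with $q$ continuous on $\Gamma$, this limit is $q(\zeta)$.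
\end{lemma}

\begin{proof}
\emph{The curves.} Put $\eta=\min\{\frac12,\frac{1-2\lambda}\lambda\}$. By \eqref{eq:sep}, the part of $K$ outside a level-$n$ interval is at distance at least $2(1-2\lambda)\ell_n/\lambda\ge2\eta\ell_n$ from it. Fix $\zeta=t+i\varphi(t)$. For $n\ge1$ let $I_n$ be the level-$n$ interval containing $t$, with center $x_n$ and left endpoint $t_n\in K$, and consider the open rectangle
\[
D_n=\{x+iy:\ |x-x_n|<(1+\eta)\ell_n,\ |y-\varphi(t_n)|<4\ell_n\}.
\]
On $\overline{D_n}$ we have $|x|\le\frac32\rho$ and $|y|\le5\rho$, so $\overline{D_n}\subset B(0,6\rho)\subset O$. The part of $\Gamma$ over $I_n$ satisfies $|x-x_n|\le\ell_n$ and $|y-\varphi(t_n)|\le2\ell_n$; it lies in $D_n$, contains $\zeta$, and is at distance at least $\eta\ell_n$ from $\partial D_n$. The rest of $\Gamma$ is at horizontal distance at least $2\eta\ell_n-\eta\ell_n$ from $\overline{D_n}$. Hence $\operatorname{dist}(\partial D_n,\Gamma)\ge\eta\ell_n$.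

Let $x+iy\in\overline{D_{n+1}}$. Then $x$ is within $\eta\lambda\ell_n$ of $I_{n+1}\subset I_n$, so the point is at distance at least $\eta(1-\lambda)\ell_n$ from the vertical sides of $D_n$ and lies between them. Moreover $|y-\varphi(t_n)|\le4\lambda\ell_n+|t_{n+1}-t_n|\le(4\lambda+2)\ell_n$, so it is at distance at least $(2-4\lambda)\ell_n$ from the horizontal sides and lies between them. With $c=\min\{\eta\lambda,\eta(1-\lambda),2-4\lambda\}>0$, every disk $B(z,c\ell_n)$ with $z\in\partial D_{n+1}$ is therefore contained in $D_n\setminus\Gamma$. The curve $\partial D_{n+1}$ has length $(4(1+\eta)+16)\ell_{n+1}\le11\ell_n$, so any two of its points are joined along it by at most $\lceil22/c\rceil$ steps of length at most $c\ell_n/2$. By (P4), with $C_0=3^{\lceil22/c\rceil}$,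
\begin{equation}\label{eq:harnack}
\max_{\partial D_{n+1}}w\le C_0\min_{\partial D_{n+1}}w\qquad\text{for all harmonic }w\ge0\text{ in }D_n\setminus\Gamma .
\end{equation}

\emph{Decay of the oscillation.} Let $M_n$ and $m_n$ be the maximum and minimum of $u/v$ on $\partial D_n$. The functions $u-m_nv$ and $M_nv-u$ are continuous on $\overline{D_n}$, harmonic in $D_n\setminus\Gamma$, zero on $\Gamma$ and nonnegative on $\partial D_n$. So
\begin{equation}\label{eq:sandwich}
m_nv\le u\le M_nv\quad\text{in }D_n ,
\end{equation}
and in particular $m_n\le m_{n+1}\le M_{n+1}\le M_n$. If $w\ge0$ is harmonic in $D_n\setminus\Gamma$, then \eqref{eq:harnack} for $w$ and for $v$ gives, on $\partial D_{n+1}$,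
\[
\max\frac wv\le\frac{\max w}{\min v}\le C_0^2\,\frac{\min w}{\max v}\le C_0^2\min\frac wv .
\]
For $w=u-m_nv$ and $w=M_nv-u$ this reads
\[
M_{n+1}-m_n\le C_0^2(m_{n+1}-m_n),\qquad M_n-m_{n+1}\le C_0^2(M_n-M_{n+1}).
\]
Adding, with $o_n=M_n-m_n$, we get $o_{n+1}+o_n\le C_0^2(o_n-o_{n+1})$, that is, $o_{n+1}\le\frac{C_0^2-1}{C_0^2+1}o_n$. So $m_n$ and $M_n$ have a common limit $m_\infty$. Since each $D_n$ is a neighborhood of $\zeta$, \eqref{eq:sandwich} shows that $u/v\to m_\infty$ at $\zeta$.

\emph{Identification of the limit.} By \eqref{eq:sandwich} and Lemma~\ref{lem:sub}, $m_n\Delta v\le\Delta u=q\Delta v\le M_n\Delta v$ on $D_n$, so $m_n\le q\le M_n$ almost everywhere on $D_n$ with respect to $\Delta v$. By the same lemma $\Delta v$ is carried by $\Gamma$ and $\Delta v(D_n)>0$. Hence some $\zeta_n\in\Gamma\cap D_n$ has $m_n\le q(\zeta_n)\le M_n$. The diameters of $D_n$ tend to $0$, so $\zeta_n\to\zeta$ and $q(\zeta)=m_\infty$.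
\end{proof}

With $\varphi\equiv0$, $O=\mathbb{D}$ and $6\rho<6/(4e)<1$, Lemmas~\ref{lem:positive}, \ref{lem:holder}, \ref{lem:ratio} and \eqref{eq:robin} justify all claims in Example~\ref{ex:constant}.

\section{Two parallel lines}\label{sec:lines}

\subsection{Proof of Theorem~\ref{thm:lines}}\label{sub:lines}

Theorem~\ref{thm:arcs}(i) tells us where a counterexample on real-analytic arcs can live: on level curves of $|A|$. For $A=e^{z/4}$ we have $|A|^2=e^{x/2}$, the level curves are vertical lines, and $|A|^2$ equals $c_1=e^{-1/4}$ on $\Gamma_1$ and $c_2=e^{1/4}$ on $\Gamma_2$. By Lemma~\ref{lem:ratio} it is enough to arrange $\Delta U=c_j\Delta V$ near $\Gamma_j$. So we look for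
\[
V=h_1+h_2,\qquad U=c_1h_1+c_2h_2 ,
\]
where $h_1$ and $h_2$ vanish on all of $\Gamma$, and $h_j$ is harmonic off $\Gamma_j$. The difficulty is that $h_1$ must be harmonic \emph{across} $\Gamma_2$ and yet vanish on it. Then $h_1$ is real-analytic along the line $x=\frac12$ near $\Gamma_2$ and has to vanish along that line. We therefore build $h_1$ in the half-plane $x<\frac12$ with zero boundary values and continue it by odd reflection: $h_1$ is the linear function $\frac12-x$, which equals $1$ on $\Gamma_1$, minus the harmonic measure of $\Gamma_1$.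

\emph{Harmonic measures.} Let $\rho<\frac1{12}$ and $\Pi=\{x<\frac12\}$. The set $\Pi\setminus\Gamma_1$ is connected, since it lies between the connected set $\Pi\setminus(-\frac12+i[-\rho,\rho])$ and the closure of that set. Let $\chi$ be a M\"obius map of $\Pi$ onto $\mathbb{D}$. Every boundary point of the domain $\mathbb{D}\setminus\chi(\Gamma_1)$ has a barrier. At a point $\zeta$ of the unit circle take $\operatorname{Re}(z\bar\zeta)-1$. At points of $\chi(\Gamma_1)$ take $-g\circ\chi^{-1}$, where $g(z)=g_0(-i(z+\frac12))$ and $g_0$ is the Green function of Lemma~\ref{lem:holder} for $\varphi\equiv0$. By (P5) and the maximum principle there is a harmonic function $\omega_1$ in $\Pi\setminus\Gamma_1$ with $0\le\omega_1\le1$ that tends to $1$ at $\Gamma_1$ and to $0$ at the line $x=\frac12$ and at $\infty$. Set $\omega_1=1$ on $\Gamma_1$, $\omega_1=0$ on the line, and $\omega_1(z)=-\omega_1(1-\bar z)$ for $x>\frac12$. By the reflection principle $\omega_1$ is harmonic off $\Gamma_1$ and its mirror image $\frac32+i\rho K_\lambda$, which does not meet $B(0,\frac32)$. Put $\omega_2(z)=\omega_1(-\bar z)$.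 Thus $\omega_j$ is continuous on $B(0,\frac32)$, harmonic on $B(0,\frac32)\setminus\Gamma_j$ and equal to $1$ on $\Gamma_j$; moreover $\omega_1=0$ on $x=\frac12$ and $\omega_2=0$ on $x=-\frac12$.

\emph{Smallness on the unit circle.} The function $k(z)=\log\bigl(|z-\frac32|/|z+\frac12|\bigr)$ is harmonic in $\Pi\setminus\{-\frac12\}$, zero on $x=\frac12$, tends to $0$ at $\infty$, and is at least $\log\frac{2-\rho}\rho>0$ on the circle $|z+\frac12|=\rho$, where $\omega_1\le1$. Since $\Gamma_1\subset\overline{B(-\frac12,\rho)}$, the maximum principle gives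
\[
0\le\omega_1(z)\le\frac{k(z)}{\log((2-\rho)/\rho)}\qquad\text{for }x\le\tfrac12,\ |z+\tfrac12|\ge\rho .
\]
Let $|z|=1$. If $x\le\frac12$, then $|z+\frac12|\ge\frac12$ and $|z-\frac32|\le\frac52$, so $k(z)\le\log5$. If $x>\frac12$, apply the bound at $z^*=1-\bar z$: here $|z^*+\frac12|=|z-\frac32|\ge\frac12$ and $|z^*-\frac32|=|z+\frac12|\le\frac32$, so $k(z^*)\le\log3$. As $z\mapsto-\bar z$ preserves the unit circle,
\[
|\omega_1|,\ |\omega_2|\le\epsilon_\rho:=\frac{\log5}{\log((2-\rho)/\rho)}\quad\text{on }\partial\mathbb{D},\qquad\epsilon_\rho\to0\ \text{ as }\rho\to0 .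
\]

\emph{The functions.} Put $h_1=\frac12-x-\omega_1$ and $h_2=\frac12+x-\omega_2$. Then $h_j$ is continuous on $B(0,\frac32)$ and harmonic off $\Gamma_j$. On $\Gamma_1$ we have $h_1=1-1=0$, and $h_2=0$ because $h_2$ vanishes on the line $x=-\frac12$. On $\Gamma_2$ we have $h_2=1-1=0$, and $h_1=0$ because $h_1$ vanishes on the line $x=\frac12$. So $U$ and $V$ are continuous on $B(0,\frac32)$, harmonic off $\Gamma$, and zero on $\Gamma$.

\emph{Positivity.} On $\partial\mathbb{D}$ we have $V=1-\omega_1-\omega_2\ge1-2\epsilon_\rho$. The linear function $c_1(\frac12-x)+c_2(\frac12+x)$ is increasing in $x$, with value $\frac12(3c_1-c_2)$ at $x=-1$, so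
\[
U\ge\tfrac12(3c_1-c_2)-(c_1+c_2)\epsilon_\rho\quad\text{on }\partial\mathbb{D}.
\]
Here $3c_1>c_2$ because $c_2/c_1=e^{1/2}<3$; this is the only constraint behind the choice of the exponent $\frac14$. For small $\rho$ both lower bounds are positive, and Lemma~\ref{lem:positive}, with $\operatorname{Re}\Gamma=\{\pm\frac12\}$, gives $U,V>0$ in $\mathbb{D}\setminus\Gamma$.

\emph{The ratio.} The disk $B(-\frac12,\frac12)\subset\mathbb{D}$ does not meet $\Gamma_2$, so $U-c_1V=(c_2-c_1)h_2$ is harmonic in it and $\Delta U=c_1\Delta V$ there. The isometry $z\mapsto-i(z+\frac12)$ maps $\Gamma_1$ to $K=\Gamma_\varphi$ with $\varphi\equiv0$ and the disk to $B(0,\frac12)\supset\overline{B(0,6\rho)}$. By Lemma~\ref{lem:ratio}, $U/V\to c_1$ on $\Gamma_1$. In $B(\frac12,\frac12)$ the function $U-c_2V=(c_1-c_2)h_1$ is harmonic, and the isometry $z\mapsto-i(z-\frac12)$ gives $U/V\to c_2$ on $\Gamma_2$. So $U/V\to|A|^2$ on $\Gamma$, a disjoint union of two Cantor sets in $\mathbb{D}$, and $c_1\ne c_2$. This proves Theorem~\ref{thm:lines} and disproves the conjecture.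

\subsection{Proof of Proposition~\ref{prop:leaves}}

We want to place $\Gamma_1$ and $\Gamma_2$ on a single real-analytic arc. The map $E(z)=e^{i\pi(z+1/2)}$ sends the line $x=-\frac12$ to the positive and the line $x=\frac12$ to the negative real half-axis, so $E(\Gamma)$ lies on one line; but the point $0$ that joins the half-axes is not a value of $E$. The parallel line $\mathbb{R}+i\delta$ avoids $0$, and its preimage in the strip $|x|<\frac12$ is one arc. So we transplant the triple by a conformal map $F$ close to the identity that corresponds, under $E$, to translation by $-i\delta$.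

\emph{The arc.} For $0<\delta<\frac12e^{-2\pi}$ let $\psi(t)=-\frac12+\frac1{i\pi}\operatorname{Log}(t+i\delta)$, $t\in\mathbb{R}$, so that $E(\psi(t))=t+i\delta$. The map $\psi$ is real-analytic with $\psi'(t)=1/(i\pi(t+i\delta))\ne0$. Its real part $-\frac12+\frac1\pi\arg(t+i\delta)$ is a strictly decreasing continuous function with values in $(-\frac12,\frac12)$, so $\psi$ is a homeomorphism onto its image $J_\delta$, and $J_\delta$ is a real-analytic arc. Since $\operatorname{Im}E(z)=e^{-\pi y}\cos\pi x$, points of $J_\delta$ satisfy $\cos\pi x=\delta e^{\pi y}$; see Figure~\ref{fig:arc}. The point $\psi(0)=\frac i\pi\log\frac1\delta$ has modulus greater than $2$ and lies outside $\mathbb{D}$.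

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw (0,0) circle (1);
\draw[dashed,gray] (-0.5,1) -- (-0.5,2.7);
\draw[dashed,gray] (0.5,1) -- (0.5,2.7);
\draw[thick] (-0.5,-1.3) -- (-0.496,1);
\draw[thick] (0.5,-1.3) -- (0.496,1);
\draw[thick,domain=1:2.26,samples=40] plot ({acos(exp(pi*(\x-2.42)))/180},\x);
\draw[thick,domain=1:2.26,samples=40] plot ({-acos(exp(pi*(\x-2.42)))/180},\x);
\draw[thick,domain=-0.3:0.3,samples=30] plot (\x,{2.42+ln(cos(180*\x))/pi});
\foreach \s in {-0.5,0.5}
  \foreach \a/\b in {-0.3/-0.233,-0.167/-0.1,0.1/0.167,0.233/0.3}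
    \draw[line width=3pt] (\s,\a) -- (\s,\b);
\node at (0,2.2) {$J_\delta$};
\node at (1.0,0.75) {$\partial\mathbb{D}$};
\node[left] at (-0.5,2.6) {$x=-\frac12$};
\node[right] at (0.5,2.6) {$x=\frac12$};
\end{tikzpicture}
\caption{The real-analytic arc $J_\delta$, on which $\cos\pi x=\delta e^{\pi y}$ and $|x|<\frac12$, for small $\delta$. Inside the unit disk it is close to the two lines $x=\pm\frac12$; its two branches join outside the disk. The heavy marks indicate, schematically, a Cantor set on the arc with one half on each branch.}\label{fig:arc}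
\end{figure}

\emph{The map $F$.} Let $\Gamma,U,V,A$ be as in Section~\ref{sub:lines}, with $\rho$ fixed. The functions $U,V$ are harmonic in $B(0,\frac32)\setminus\Gamma$, positive in $\mathbb{D}\setminus\Gamma$ and on $\partial\mathbb{D}$; by continuity they are positive in $B(0,1+s)\setminus\Gamma$ for some $s\in(0,\frac12)$. For $|z|<2$ we have $|\delta/E(z)|=\delta e^{\pi y}<\frac12$, so
\[
F(z)=z+\frac1{i\pi}\operatorname{Log}\Bigl(1-\frac{i\delta}{E(z)}\Bigr)
\]
is holomorphic in $B(0,2)$, and
\begin{equation}\label{eq:EF}
E(F(z))=E(z)\Bigl(1-\frac{i\delta}{E(z)}\Bigr)=E(z)-i\delta .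
\end{equation}
As $\delta\to0$, $F(z)-z\to0$ uniformly on $B(0,2)$, and by Cauchy's estimate $F'-1\to0$ uniformly on $B(0,\frac32)$. Fix $\delta$ so small that on $B(0,\frac32)$
\[
|F'-1|<\tfrac12,\qquad|F(z)-z|<\min\{s,\tfrac14,\operatorname{dist}(\Gamma,\partial\mathbb{D})\}.
\]
The first inequality, integrated along segments, gives $|F(z)-F(z')|\ge\frac12|z-z'|$ on the convex set $B(0,\frac32)$, so $F$ is injective there. The second gives $F(\mathbb{D})\subset B(0,1+s)$. It also gives $|F(z)-z|<|z-w|$ for $|z|=1$ and $w\in\Gamma$, so $F-w$ has a zero in $\mathbb{D}$ by Rouch\'e's theorem, and $\Gamma\subset F(\mathbb{D})$.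

\emph{The transplanted triple.} Let $\Gamma^F=\{z\in\mathbb{D}:F(z)\in\Gamma\}$. It is the image of $\Gamma$ under the homeomorphism $(F|_{\mathbb{D}})^{-1}$, hence a Cantor set in $\mathbb{D}$. Since $F$ maps $\mathbb{D}\setminus\Gamma^F$ into $B(0,1+s)\setminus\Gamma$, the functions $U\circ F$ and $V\circ F$ are positive and harmonic there and vanish continuously on $\Gamma^F$. The function $A\circ F$ is holomorphic in $\mathbb{D}$ because $A$ is entire, and the ratio tends to $|A(F(\zeta))|^2$ at each $\zeta\in\Gamma^F$. Both values $e^{\pm1/4}$ occur, so $(U\circ F,V\circ F,A\circ F)$ is a nondegenerate triple for $\Gamma^F$.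

\emph{The set $\Gamma^F$ lies on the arc.} Let $z\in\Gamma^F$ and $F(z)=\mp\frac12+iy_0$. Then $t:=E(F(z))=\pm e^{-\pi y_0}$ is real, and \eqref{eq:EF} gives $E(z)=t+i\delta=E(\psi(t))$. As $E$ has period $2$, $z=\psi(t)+2k$ with $k\in\mathbb{Z}$. From $|z-F(z)|<\frac14$ we get $|\operatorname{Re}z|<\frac34$, while $|\operatorname{Re}\psi(t)|<\frac12$; so $|2k|<\frac54$, $k=0$ and $z\in J_\delta$. This proves Proposition~\ref{prop:leaves}.

\section{Prescribing the ratio: a fixed point argument}\label{sec:fixed}

\subsection{The ansatz}

We prove Theorem~\ref{thm:graph}. The isometry $z\mapsto(z-z_0)/\xi$ maps $z_0$ to $0$, the direction $\xi$ to $1$, and $\mathbb{D}$ to a disk $D'$ of radius $1$ with $\tau:=\operatorname{dist}(0,\partial D')=1-|z_0|\in(0,1]$. In the new coordinates $q(0)>0$ and $q_x(0)\ne0$, and we look for $\Gamma=\Gamma_\varphi$ with $\varphi\in Y$.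

Take $V=g_\varphi$, so that $\Delta V=2\pi\mu_\varphi$. The ratio $q$ requires $\Delta U=2\pi q\mu_\varphi$, that is, $U=p_{q\mu_\varphi}+h$ with $h$ harmonic in $D'$. Conversely, by Lemma~\ref{lem:ratio}, such a $U$ has the right ratio as soon as it is positive and vanishes on $\Gamma_\varphi$. Near $0$ and off $\Gamma_\varphi$ the remainder is $qV-U=S_\varphi+q(0)\gamma_\varphi-h$, where $S_\varphi=qg_\varphi-p_{q\mu_\varphi}-q(0)\gamma_\varphi$, that is,
\begin{equation}\label{eq:S}
S_\varphi(z)=\gamma_\varphi\bigl(q(z)-q(0)\bigr)+\int\bigl(q(z)-q(w)\bigr)\log|z-w|\,d\mu_\varphi(w).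
\end{equation}
Since $V=0$ on $\Gamma_\varphi$, we need the remainder to vanish there: the harmonic function $h$ must agree on $\Gamma_\varphi$ with $S_\varphi$ up to a constant. For a given set one cannot expect to find such an $h$; for $\varphi\equiv0$ and $q=|A|^2$, Theorem~\ref{thm:arcs}(ii) forbids a solution. So we fix the form $h=\kappa+My$, as in Example~\ref{ex:constant}, and adjust the set instead. The remainder is then
\begin{equation}\label{eq:R}
R_\varphi(z)=S_\varphi(z)-S_\varphi(0)-My
\end{equation}
for the choice $\kappa=q(0)\gamma_\varphi+S_\varphi(0)$, which makes $R_\varphi(0)=0$ and keeps the zero set near the origin. If $S_\varphi$ is Lipschitz with a constant $\Lambda$ much smaller than $M$, the zero set of $R_\varphi$ is a flat Lipschitz graph; its restriction to $K$ is a new element $T\varphi$ of $Y$, and a fixed point of $T$ solves the problem. (For constant $q$ we would have $S_\varphi=0$ and $T\varphi=0$, which is Example~\ref{ex:constant} up to scaling.)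

There is one tension. Positivity of $U$ on $\partial D'$ needs $\kappa\approx q(0)\log\frac1\rho$ to dominate $M$, so $\rho$ must be chosen after $M$; but the first term of \eqref{eq:S} has a gradient of size $\log\frac1\rho$. The point of Lemma~\ref{lem:lip} is that this large term cancels against the integral, so that $\Lambda$ does not depend on $\rho$.

\subsection{Constants and the Lipschitz bound}

Choose $r_0\in(0,\min\{\frac12,\tau,\varepsilon\})$ such that on a neighborhood of $\overline{B(0,r_0)}$ the function $q$ is $C^1$ (and $C^\infty$ if $q$ is $C^\infty$ near $0$), $0<q\le2q(0)$, and $|q_x|\ge\frac12|q_x(0)|$. Let $L=\max_{\overline{B(0,r_0)}}|\nabla q|\ge|q_x(0)|>0$, so that $|q(z)-q(w)|\le L|z-w|$ on this disk, and set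
\[
\Lambda=L\Bigl(1+\log\frac5{c_0}\Bigr),\qquad\varepsilon'=\min\Bigl\{\varepsilon,\frac{|q_x(0)|}{4L}\Bigr\}\le\frac14,\qquad M=\Lambda\Bigl(1+\frac1{\varepsilon'}\Bigr)\ge5\Lambda .
\]
Thus $\Lambda/(M-\Lambda)=\varepsilon'$. None of these constants depends on $\rho$. Now fix $\rho>0$ with $6\rho<r_0$ and
\begin{equation}\label{eq:rho}
q(0)\log\frac1{2\rho}>L+2M+2q(0)\log\frac2\tau .
\end{equation}
For $\varphi\in Y$ define $S_\varphi$ and $R_\varphi$ on $B(0,2\rho)$ by \eqref{eq:S} and \eqref{eq:R}, with the integrand set to $0$ at $w=z$. Because $|q(z)-q(w)|\le L|z-w|$, the integrand is a continuous function of $w\in\overline{B(0,\sqrt2\rho)}$ for each fixed $z$.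

\begin{lemma}\label{lem:lip}
For every $\varphi\in Y$ the function $S_\varphi$ is $\Lambda$-Lipschitz on $B(0,2\rho)$.
\end{lemma}

\begin{proof}
Write $\mu=\mu_\varphi$, $\gamma=\gamma_\varphi$. For $0<\delta\le3\rho$ let $S^\delta$ be defined as $S_\varphi$, with $\log|z-w|$ replaced by $\frac12\log(|z-w|^2+\delta^2)$. For $z\in B(0,2\rho)$ and $w\in\Gamma_\varphi$ we have $|z-w|<4\rho$, so $|z-w|^2+\delta^2\le25\rho^2<1$. The new integrand is therefore bounded in modulus by $L|z-w|\,|\log|z-w||\le L$, and $S^\delta\to S_\varphi$ pointwise as $\delta\to0$. The function $S^\delta$ is $C^1$, and, identifying vectors with complex numbers,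
\[
\nabla S^\delta(z)=\nabla q(z)\Bigl[\gamma+\int\tfrac12\log(|z-w|^2+\delta^2)\,d\mu(w)\Bigr]+\int\bigl(q(z)-q(w)\bigr)\frac{z-w}{|z-w|^2+\delta^2}\,d\mu(w).
\]
The bracket is at least $\gamma+p_\mu(z)=g_\varphi(z)\ge0$, and by \eqref{eq:robin} at most $\gamma+\log5\rho\le\log(5/c_0)$; this is the cancellation. The last integrand has modulus at most $L|z-w|^2/(|z-w|^2+\delta^2)\le L$. So $|\nabla S^\delta|\le\Lambda$ on the convex set $B(0,2\rho)$, each $S^\delta$ is $\Lambda$-Lipschitz, and so is the limit.
\end{proof}

\subsection{The fixed point}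

Let $\Sigma=\{t+iy:|t|\le\rho,\ |y|\le\rho\}\subset B(0,2\rho)$. By Lemma~\ref{lem:lip},
\begin{equation}\label{eq:mono}
R_\varphi(t+iy)-R_\varphi(t+iy')\ge(M-\Lambda)(y'-y)\qquad(t+iy,\ t+iy'\in\Sigma,\ y<y').
\end{equation}
Also $|S_\varphi(t\pm i\rho)-S_\varphi(0)|\le\sqrt2\Lambda\rho<M\rho$, so $R_\varphi(t-i\rho)>0>R_\varphi(t+i\rho)$. Hence for each $t\in[-\rho,\rho]$ the continuous, strictly decreasing function $y\mapsto R_\varphi(t+iy)$ on $[-\rho,\rho]$ has exactly one zero $\widehat\varphi(t)\in(-\rho,\rho)$. If $y=\widehat\varphi(t)$ and $y'=\widehat\varphi(t')$, subtracting the two equations $R_\varphi=0$ gives $M(y-y')=S_\varphi(t+iy)-S_\varphi(t'+iy')$. Therefore $M|y-y'|\le\Lambda(|t-t'|+|y-y'|)$, that is,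
\begin{equation}\label{eq:flat}
|\widehat\varphi(t)-\widehat\varphi(t')|\le\frac\Lambda{M-\Lambda}|t-t'|=\varepsilon'|t-t'| .
\end{equation}
So $T\varphi=\widehat\varphi|_K$ defines a map $T:Y\to Y$.

The map $T$ is continuous. Let $\varphi_n\to\varphi$ in $Y$. By Lemma~\ref{lem:stable} and the continuity of the integrand in \eqref{eq:S}, $S_{\varphi_n}(z)\to S_\varphi(z)$ for each $z\in B(0,2\rho)$. All these functions are $\Lambda$-Lipschitz, so the convergence is uniform on $\Sigma$, and $R_{\varphi_n}\to R_\varphi$ uniformly on $\Sigma$. For $t\in K$ put $y_n=T\varphi_n(t)$, $y=T\varphi(t)$. By \eqref{eq:mono} and $R_\varphi(t+iy)=0=R_{\varphi_n}(t+iy_n)$,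
\[
(M-\Lambda)|y_n-y|\le|R_\varphi(t+iy_n)|=|R_\varphi(t+iy_n)-R_{\varphi_n}(t+iy_n)|\le\sup_\Sigma|R_\varphi-R_{\varphi_n}| ,
\]
so $T\varphi_n\to T\varphi$ uniformly on $K$.

Schauder's fixed point theorem states that a continuous map of a nonempty compact convex subset of a Banach space into itself has a fixed point. So there is $\varphi\in Y$ with $T\varphi=\varphi$. Fix it and write $\Gamma,\mu,\gamma,S,R$ for the corresponding objects. Then
\[
R=0\quad\text{on }\Gamma ,
\]
$\varphi$ has Lipschitz constant at most $\varepsilon'\le\varepsilon$ by \eqref{eq:flat}, and $\Gamma\subset B(0,2\rho)\subset B(0,\varepsilon)\cap D'$.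

\subsection{Verification}

Let
\[
V=\gamma+p_\mu,\qquad U(z)=\kappa+My+\int q(w)\log|z-w|\,d\mu(w),\qquad\kappa=q(0)\gamma+S(0).
\]

\emph{Vanishing on $\Gamma$.} By Lemma~\ref{lem:holder}, $V$ is continuous, zero on $\Gamma$, positive and harmonic off $\Gamma$. The function $U$ is harmonic in $\mathbb{C}\setminus\Gamma$. For $z\in B(0,2\rho)\setminus\Gamma$,
\[
q(z)V(z)-U(z)=\gamma\bigl(q(z)-q(0)\bigr)+\int\bigl(q(z)-q(w)\bigr)\log|z-w|\,d\mu(w)-S(0)-My=R(z).
\]
Since $V$ and $R$ are continuous and vanish on $\Gamma$, $U=qV-R\to0$ at every point of $\Gamma$. After setting $U=0$ on $\Gamma$, the identity $R=qV-U$ holds on all of $B(0,2\rho)$.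

\emph{Positivity of $U$.} On $\Gamma$ we have $|w|<1$, so $|q(0)-q(w)|\,|\log|w||\le L|w|\,|\log|w||\le L$ and $|S(0)|\le L$. By \eqref{eq:robin}, $\kappa\ge q(0)\log\frac1{2\rho}-L$. Let $z\in\partial D'$ and $w\in\Gamma$. As $\rho<\tau/6$, we have $|z-w|\ge\tau-\sqrt2\rho\ge\tau/2$, and $0<q(w)\le2q(0)$; hence the integral in $U(z)$ is at least $-2q(0)\log\frac2\tau$. Also $|y|\le|z|\le2$, because $0\in D'$ and $D'$ has diameter $2$. By \eqref{eq:rho}, $U>0$ on $\partial D'$, and Lemma~\ref{lem:positive} gives $U>0$ in $D'\setminus\Gamma$.

\emph{The ratio.} We have $\Delta V=2\pi\mu$ and $\Delta U=2\pi q\mu$; redefining $U$ on the null set $\Gamma$ does not change it as a distribution. So $\Delta U=q\Delta V$. Since $6\rho<\tau$, Lemma~\ref{lem:ratio} applies with $O=D'$ and gives $U/V\to q(\zeta)$ at every $\zeta\in\Gamma$.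

\emph{Injectivity.} Let $z=t+i\varphi(t)$ and $z'=t'+i\varphi(t')$. By the mean value theorem there is a point $z''$ on the segment from $z$ to $z'$ with $q(z)-q(z')=q_x(z'')(t-t')+q_y(z'')(\varphi(t)-\varphi(t'))$. Hence
\[
|q(z)-q(z')|\ge\bigl(\tfrac12|q_x(0)|-L\varepsilon'\bigr)|t-t'|\ge\tfrac14|q_x(0)|\,|t-t'| .
\]
Apart from ensuring $L>0$, this is the only use of the hypothesis $\partial_\xi q(z_0)\ne0$.

\emph{The $C^{1,\alpha}$ arc.} Suppose that $q$ is $C^\infty$ near $0$. We first show that $V$ is $\alpha$-H\"older on $B(0,2\rho)$, with $\alpha$ from Lemma~\ref{lem:holder}. Write $d(z)=\operatorname{dist}(z,\Gamma)$; the letter $C$ denotes constants independent of the points. Lemma~\ref{lem:holder} and the boundedness of $V$ on bounded sets give $0\le V\le Cd^\alpha$ on $B(0,6\rho)$. For $z\in B(0,2\rho)\setminus\Gamma$ we have $d(z)<4\rho$; the function $V$ is harmonic in $B(z,d(z))\subset B(0,6\rho)$ and bounded there by $C(2d(z))^\alpha$, so the interior gradient estimate gives $|\nabla V(z)|\le Cd(z)^{\alpha-1}$. Let $z,z'\in B(0,2\rho)$, $z\neq z'$. If $|z-z'|\le\frac12d(z)$,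 then $d\ge\frac12d(z)\ge|z-z'|$ on the segment from $z$ to $z'$, so $|V(z)-V(z')|\le C|z-z'|^{\alpha-1}|z-z'|$. Otherwise $d(z)<2|z-z'|$ and $d(z')<3|z-z'|$, and both $V(z)$ and $V(z')$ are at most $C|z-z'|^\alpha$.

Lemma~\ref{lem:remainder} with $O=B(0,2\rho)$ now shows that $R$ is $C^{1,\alpha}$ on a neighborhood of the compact set $\Sigma$. By \eqref{eq:mono}, $R_y\le\Lambda-M<0$ on $\Sigma$. The zero set of $R$ in $\Sigma$ is the graph of $\widehat\varphi$ over $[-\rho,\rho]$. By the implicit function theorem $\widehat\varphi$ is $C^1$ with $\widehat\varphi'(t)=-(R_x/R_y)(t+i\widehat\varphi(t))$, and this is $\alpha$-H\"older because $R_x,R_y$ are $\alpha$-H\"older on $\Sigma$, $|R_y|\ge M-\Lambda$, and $\widehat\varphi$ is Lipschitz. The graph is a $C^{1,\alpha}$ arc that contains $\Gamma$ and lies in $\Sigma\subset D'$. Undoing the change of coordinates completes the proof of Theorem~\ref{thm:graph}.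

\begin{thebibliography}{9}

\bibitem{GT} Gilbarg and Trudinger, \emph{Elliptic PDE of Second Order}.

\bibitem{Ransford} T.~Ransford, \emph{Potential Theory in the Complex Plane}.

\bibitem{VV} Dimitris Vardakis and Alexander Volberg, \emph{Free boundary problems via Sakai's theorem}, arXiv:2105.14570 (2021).

\end{thebibliography}
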